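# Ramsey–Turán numbers with an average of two colors per vertex

## 1. Eight vertices, three colors, and a $K_6$

Color the edges of $K_5$ on the vertices $0,1,2,3,4$ as follows: the pentagon $01,12,23,34,40$ is red and the pentagram $02,24,41,13,30$ is blue. Both color classes are 5-cycles, so there is no monochromatic triangle, and every vertex sees exactly two colors. No two-coloring of $K_6$ avoids monochromatic triangles, because $R(3,3)=6$.

Suppose we want a $K_6$ anyway. Duplicate the vertex $0$: add a vertex $0'$ and give $0'u$ the color of $0u$ for $u=1,2,3,4$. Then color the edge $00'$ green. A red or blue triangle cannot contain both $0$ and $0'$, and if it contains $0'$ we may replace $0'$ by $0$; so there is none. This is a $K_6$ without monochromatic triangle. The price is a third color at two vertices: $0$ and $0'$ see three colors and $1,2,3,4$ see two. The total is $3+3+4\cdot 2=14$ over six vertices, an average of $7/3$.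

Now suppose that the rule of the game only bounds the average number of colors at a vertex, and that the bound is $2$. We are over budget by $2$, and we can make that up with vertices that see a single color. Add two vertices $p,p'$, not adjacent to each other, each joined in red to $0,0',2$. The edges inside $\{0,0',2\}$ are green, blue, blue, so no red triangle appears, and $0,0',2$ already saw red. The color counts are now
$$3+3+2+2+2+2+1+1=16=2\cdot 8 ,$$
so the average is exactly $2$. We have a legal graph on eight vertices that contains $K_6$.

The number of edges is $15+3+3=21$. A duller graph does better. Take the complete 5-partite graph with classes of sizes $2,2,2,1,1$ and color the edges between class $i$ and class $j$ like the edge $ij$ of the pentagon/pentagram coloring. It has $28-3=25$ edges, no monochromatic triangle, and two colors at each vertex. In our example the cheap vertices $p,p'$ cost many edges: all neighbors of a red-only vertex must form a set without red edges, and in our $K_6$ such a set has at most three elements.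

So saving colors at some vertices lets us overspend at others, and overspending lets us build cliques that two colors cannot support. Does this trade ever pay? The theorem of these notes says that it does not when the average is $2$, for every clique size $m\ge 3$ and every number of vertices.

## 2. Mean colorings and the statement

All graphs are finite, undirected and simple. The problem and its notions are from Raphael Yuster, "Mean Ramsey-Turán numbers", arXiv:math/0408108 (2004).

**Definition (mean colorings).** An edge coloring of a graph $G$ is $\rho$-mean if the average, over the vertices of $G$, of the number of colors incident with a vertex is at most $\rho$. A graph is $k$-colored if its edges are colored using at most $k$ colors.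

The eight-vertex graph above is $2$-mean but not $2$-colored. Every $k$-colored graph is $k$-mean. A $2$-mean coloring may use many colors: a matching whose edges all have different colors is even $1$-mean.

**Definition (Ramsey–Turán numbers).** $RT(n,H,k)$ is the maximum number of edges of a $k$-colored graph with $n$ vertices and no monochromatic copy of $H$. For $\rho\ge1$, $RT(n,H,\rho\text{-mean})$ is the maximum number of edges of a $\rho$-mean colored graph with $n$ vertices and no monochromatic copy of $H$.

**Definition (Ramsey and Turán).** $R(H,k)$ is the minimum $N$ such that every $k$-coloring of the edges of $K_N$ contains a monochromatic $H$. $R(H,\rho\text{-mean})$ is the minimum $N$ such that every $\rho$-mean coloring of $K_N$ contains a monochromatic $H$. The Turán graph $T(n,k)$ is the complete $k$-partite graph on $n$ vertices with classes as equal as possible (empty classes are allowed, so $T(n,k)=K_n$ when $n\le k$), and $t(n,k)$ is its number of edges.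

We use these textbook facts. Turán's theorem: an $n$-vertex graph without $K_{r+1}$ has at most $t(n,r)$ edges, with equality only for $T(n,r)$. Ramsey numbers: writing $R(s,t)$ for the least $N$ such that every red/blue coloring of $K_N$ has a red $K_s$ or a blue $K_t$, we have $R(s,t)\le R(s-1,t)+R(s,t-1)$ and $R(2,t)=t$; also $R(K_3,2)=6$ and $R(K_4,2)=18$ (Greenwood–Gleason, 1955).

**Theorem 1.** For every integer $m\ge3$ and every positive integer $n$,
$$RT(n,K_m,2\text{-mean})=RT(n,K_m,2)=t(n,R(K_m,2)-1).$$

The second equality is a known fact that follows quickly from Turán's theorem. Put $R=R(K_m,2)$ and $r=R-1$. A $2$-colored graph without monochromatic $K_m$ contains no $K_R$, so it has at most $t(n,r)$ edges. Conversely, there is a $2$-coloring of $K_r$ without monochromatic $K_m$; color the edges of $T(n,r)$ between classes $i$ and $j$ like the edge $ij$ of $K_r$. A clique of $T(n,r)$ has at most one vertex in each class, so no monochromatic $K_m$ arises. Since $2$-colored graphs are $2$-mean, also $RT(n,K_m,2\text{-mean})\ge RT(n,K_m,2)=t(n,r)$. What remains is the upper bound for $2$-mean colored graphs.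

For $n\le r$ there is nothing to do: $t(n,r)=\binom n2$. The first real case is $n=r+1=R$. There the claim is that $K_R$ has no $2$-mean coloring without monochromatic $K_m$, which is the known fact $R(K_m,2\text{-mean})=R(K_m,2)$. It is tempting to combine this fact with Turán's theorem: if $G$ contained no $K_R$, we would be done. The eight-vertex graph shows where this stops. There $m=3$, $R=6$, and $G$ is $2$-mean but contains $K_6$. The coloring restricted to that $K_6$ has mean $7/3$, and the excess is paid for by $p$ and $p'$, outside the clique. So we cannot forbid $K_R$. We have to weigh what the vertices in a big clique cost against what other vertices save. (The fact about $R(K_m,2\text{-mean})$ will not be used below.)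

**Standing notation.** Fix $m\ge3$, $R=R(K_m,2)$, $r=R-1$. So $r=5$ if $m=3$, and $r\ge17$ if $m\ge4$, since $R(K_m,2)$ is non-decreasing in $m$. A red/blue coloring of a complete graph is called good if it has no monochromatic $K_m$; a good coloring has at most $r$ vertices. Let $G$ be a $2$-mean colored graph on $n$ vertices without monochromatic $K_m$. For a vertex $v$ let $c(v)$ be the number of colors incident with $v$ in $G$; we say that $v$ is $j$-colored if $c(v)=j$. Thus $\sum_v c(v)\le 2n$. Let
$$d(v)=n-\deg(v),$$
an integer with $d(v)\ge1$; a vertex $v$ has $d(v)-1$ non-neighbors other than itself. Write $n=qr+s$ with $0\le s<r$.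

## 3. Turán's bound from random orders

We need a proof of Turán's bound into which weights can be inserted. First we restate the goal in terms of the numbers $d(v)$.

In $T(n,r)$ there are $r-s$ classes of size $q$ and $s$ classes of size $q+1$, and $n-\deg v$ is the size of the class of $v$. Hence there
$$\sum_v(n-\deg v)=(r-s)q^2+s(q+1)^2=rq^2+(2q+1)(n-qr)=(2q+1)n-rq(q+1).$$
In any graph, $2e(G)=n^2-\sum_v d(v)$. Therefore
$$e(G)\le t(n,r)\iff \sum_v d(v)\ge(2q+1)n-rq(q+1),\tag{1}$$
and equality on one side holds if and only if it holds on the other.

**Lemma 2 (weighted Caro–Wei).** Order $V(G)$ uniformly at random, and let $K$ be the set of vertices that precede all their non-neighbors. Then $K$ is a clique and $P(v\in K)=1/d(v)$. Hence for every $f:V(G)\to[0,\infty)$,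
$$\sum_v\frac{f(v)}{d(v)}=E\Big[\sum_{v\in K}f(v)\Big].$$

**Proof.** If $u,v\in K$ were distinct and non-adjacent, each would precede the other, which is impossible. The vertex $v$ lies in $K$ exactly when it comes first among the $d(v)$ vertices consisting of $v$ and its non-neighbors, and this has probability $1/d(v)$. The last formula is linearity of expectation. $\square$

On the path $a,b,c$ with edges $ab,bc$ we have $d(a)=d(c)=2$ and $d(b)=1$. The set $K$ is $\{a,b\}$ or $\{b,c\}$ according to which of $a,c$ comes first, and indeed $\frac12+1+\frac12=2=E|K|$.

**Warm-up.** Suppose that all cliques of $G$ have at most $r$ vertices. Lemma 2 with $f=1$ gives $\sum_v 1/d(v)\le r$. For an integer $d\ge1$, the integers $d-q$ and $d-q-1$ are consecutive, so their product is non-negative. Dividing $(d-q)(d-q-1)\ge0$ by $d$ gives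
$$d+\frac{q(q+1)}d\ge 2q+1 .$$
Summing over the vertices, $\sum_v d(v)\ge(2q+1)n-q(q+1)\sum_v\frac1{d(v)}\ge(2q+1)n-rq(q+1)$, and by (1) this is Turán's bound, exactly. Had we used Cauchy–Schwarz, $n^2\le\big(\sum_v 1/d(v)\big)\big(\sum_v d(v)\big)$, we would have obtained only $e(G)\le(1-\frac1r)\frac{n^2}2$. By a direct computation this exceeds the target by
$$\Big(1-\frac1r\Big)\frac{n^2}2-t(n,r)=\frac12\Big(rq^2+2qs+s-\frac{(rq+s)^2}{r}\Big)=\frac{s(r-s)}{2r}.\tag{2}$$
For $r=5$ this is at most $\frac6{10}<1$, so rounding down repairs it. For $r=17$ and $s=8$ it is $72/34>2$, and rounding does not suffice. This is why integrality of $d$ must be used inside the sum when $r$ is large.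

In our problem the inequality $|K|\le r$ may fail, as we have seen. We will give each vertex a weight depending on $c(v)$, so that cliques have bounded weight although not bounded size. The vertices seeing exactly two colors should have weight $1$, so we first have to know how many of them a clique can contain.

## 4. Cliques whose vertices each see two colors

Each vertex of the clique sees two colors, but the pair may change from vertex to vertex. A small example for $m=3$ is $K_4$ on $x,x',y,y'$ with $xx'$ of color $2$, $yy'$ of color $3$ and the other four edges of color $1$: three colors altogether, two at each vertex, no monochromatic triangle. The next lemma says that using several pairs never helps, and in fact loses at least one vertex.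

**Lemma 3.** Let $Q$ be an edge-colored complete graph without monochromatic $K_m$. Suppose each vertex $v$ has a $2$-element color set $P(v)$ such that the color of every edge $uv$ lies in $P(u)\cap P(v)$. Then $|Q|\le r$; and if the sets $P(v)$ are not all equal, then $|Q|\le r-1$.

**Proof.** If all $P(v)$ are equal, at most two colors are used, so $|Q|\le r$. From now on they are not all equal. We shall construct a good coloring on $|Q|+1$ vertices; this gives $|Q|+1\le r$.

**Step 1: the possible families of pairs.** Any two vertices are joined by an edge, so the sets $P(v)$ pairwise intersect. We claim that either they share a common color, or the distinct sets are exactly $\{1,2\},\{1,3\},\{2,3\}$ for suitable names of the colors. Two distinct sets occur; name them $\{1,2\}$ and $\{1,3\}$. If color $1$ is not common to all, some set misses $1$, and since it meets both of these, it is $\{2,3\}$. Any other set in the family meets all three. If it misses $1$ it is $\{2,3\}$ as before; if it is $\{1,j\}$, it must meet $\{2,3\}$, so $j\in\{2,3\}$. This proves the claim.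

**Step 2: the star case, where color $1$ is common.** Here we merge colors and then make room for one more vertex. Let $X_j=\{v:P(v)=\{1,j\}\}$. At least two of these groups are non-empty, say $X_2$ and $X_3$. An edge between different groups has color $1$. Recolor color $1$ as red and all other colors as blue. A red clique was a color-$1$ clique. A blue clique with at least two vertices lies in one group $X_j$, where blue means color $j$, so it was monochromatic. So this red/blue coloring is good; call it the old coloring.

Pick $x\in X_2$, $y\in X_3$. The edge $xy$ is red. Change it to blue, and add a vertex $z$ that imitates $x$ towards $X_2$ and $y$ towards $X_3$: the edges $zx,zy$ are red; for $u\in X_2\setminus\{x\}$ the edge $zu$ gets the color of $xu$; for $u\in X_3\setminus\{y\}$ the edge $zu$ gets the color of $yu$; for all other $u$ the edge $zu$ is red. Apart from $xy$, no edge of $Q$ has changed.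

Let $Z$ be a blue clique with $|Z|\ge3$. Suppose first that $x,y\in Z$, and let $u$ be a third vertex of $Z$. If $u=z$, then $ux$ is red. If $u\in X_2$, then $uy$ joins two groups and is not $xy$, so it is red. Otherwise $u$ is a vertex of $Q$ outside $X_2$, different from $y$, and $ux$ joins two groups, so it is red. Each is a contradiction. Hence $Z$ does not contain both $x$ and $y$. If $z\notin Z$, then $Z$ is an old blue clique, so $|Z|\le m-1$. If $z\in Z$, then $x,y\notin Z$ because $zx,zy$ are red; moreover $Z\setminus\{z\}\subseteq X_2\cup X_3$, and it lies in only one of $X_2,X_3$, because edges between these groups other than $xy$ are red. If it lies in $X_2$, replacing $z$ by $x$ gives an old blue clique of the same size; if it lies in $X_3$, replace $z$ by $y$. So again $|Z|\le m-1$. Blue cliques with at most two vertices have size at most $m-1$ because $m\ge3$.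

Let $Z$ be a red clique. Since $xy$ is blue, $Z$ misses $x$ or $y$. If $z\notin Z$, then $Z$ is an old red clique. Suppose $z\in Z$ and $y\notin Z$. We claim that $(Z\setminus\{z\})\cup\{y\}$ is a red clique in the old coloring. For $u\in Z\cap X_3$ the edge $yu$ has the color of $zu$, which is red. For $u\in Z\setminus\{z\}$ outside $X_3$ the old edge $uy$ joined two groups, so it was red (this includes $u=x$). The other edges of $Z\setminus\{z\}$ have not changed. The size is the same, so $|Z|\le m-1$. If $x\notin Z$, replace $z$ by $x$ in the same way, with $X_2$ in the role of $X_3$. Hence the new coloring is good.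

**Step 3: the triangle case.** Let $X_{12},X_{13},X_{23}$ be the non-empty classes of vertices with the indicated pair. Edges between $X_{12}$ and $X_{13}$ have color $1$, between $X_{12}$ and $X_{23}$ color $2$, between $X_{13}$ and $X_{23}$ color $3$. Let $\alpha'$ be the size of the largest color-$2$ clique in $X_{12}$, $\beta'$ that of the largest color-$3$ clique in $X_{13}$, and $\gamma,\gamma'$ those of the largest color-$2$ and color-$3$ cliques in $X_{23}$. Single vertices count as cliques, so all four numbers are at least $1$. A color-$2$ clique in $X_{12}$ and one in $X_{23}$ together form a color-$2$ clique, so $\alpha'+\gamma\le m-1$; likewise $\beta'+\gamma'\le m-1$. Adding,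
$$(\gamma+\beta')+(\gamma'+\alpha')\le 2m-2 .$$
So one of the two brackets is at most $m-1$. Exchanging the names of colors $2$ and $3$ exchanges $X_{12}$ with $X_{13}$, $\alpha'$ with $\beta'$ and $\gamma$ with $\gamma'$, hence the two brackets; so we may assume $\gamma+\beta'\le m-1$. Together with $\alpha'+\gamma\le m-1$,
$$\gamma+\max(\alpha',\beta')\le m-1 .$$

Now recolor. On $X_{12}\cup X_{13}$, color $1$ becomes red and the other colors blue. Inside $X_{23}$, color $2$ becomes blue and color $3$ red. All edges between $X_{23}$ and $X_{12}\cup X_{13}$ become blue. Add a vertex $z$, joined in red to $X_{23}$ and in blue to $X_{12}\cup X_{13}$.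

No red edge joins $X_{12}\cup X_{13}$ to $X_{23}\cup\{z\}$. So a red clique either lies in $X_{12}\cup X_{13}$, where it is a color-$1$ clique of size at most $m-1$, or in $X_{23}\cup\{z\}$, where its size is at most $1+\gamma'\le1+(m-1-\beta')\le m-1$.

A blue clique meets only one of $X_{12},X_{13}$, because edges between them are red. It meets $X_{12}$ in a color-$2$ clique or $X_{13}$ in a color-$3$ clique, so in at most $\max(\alpha',\beta')\le m-1-\gamma$ vertices. In addition it contains either at most $\gamma$ vertices of $X_{23}$ or the vertex $z$, not both, because $z$ is red to $X_{23}$. Since $\gamma\ge1$, its size is at most $(m-1-\gamma)+\gamma=m-1$. So this coloring on $|Q|+1$ vertices is good. $\square$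

Run Step 2 on the example $x,x',y,y'$ above. The old coloring has red cycle $x\,y\,x'\,y'$ and blue edges $xx',yy'$. After the change the blue edges are $xx',yy',xy,zx',zy'$, which form the 5-cycle $z\,x'\,x\,y\,y'$, and the red edges are $xy',x'y,x'y',zx,zy$, which form the 5-cycle $z\,x\,y'\,x'\,y$. The pentagon coloring appears. The example also shows that $r-1=4$ is attained when $m=3$. For Step 3 with $m=3$, take a rainbow triangle, one vertex per class: the result is $K_4$ with two disjoint red edges and a blue 4-cycle.

## 5. Weights that trade colors for edges

If every vertex of $G$ sees exactly two colors, Lemma 3 and the warm-up finish the proof. In general we look for weights $w(v)\ge0$ such that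

$$\sum_v w(v)\ge n\qquad\text{and}\qquad\sum_{v\in K}w(v)^2\le r\ \text{ for every clique }K. \tag{3}$$

The first condition replaces the count of the vertices and the second replaces $|K|\le r$. With both, Lemma 2 applied to $f=w^2$ gives $\sum_v w(v)^2/d(v)\le r$, and Cauchy–Schwarz gives
$$n^2\le\Big(\sum_v w(v)\Big)^2\le\Big(\sum_v\frac{w(v)^2}{d(v)}\Big)\Big(\sum_v d(v)\Big)\le r\sum_v d(v).$$
The only information about colors is $\sum_v c(v)\le2n$. So the first condition in (3) holds for any weight of the form $1+\lambda(2-c(v))$ with $\lambda\ge0$, and replacing negative values by $0$ only helps. A vertex with two colors has weight $1$, a vertex with fewer colors has a larger weight and a vertex with more has a smaller one.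

Which $\lambda$? With $\lambda=1$ the weight is $\max(0,3-c(v))$. It is an integer, and vertices with three or more colors disappear from the second condition in (3). For $m\ge4$ this works. For $m=3$ it does not: if two 1-colored vertices are joined by an edge, this edge is a clique with $\sum w^2=2^2+2^2=8>5=r$. A pair of adjacent 1-colored vertices requires $2(1+\lambda)^2\le5$, that is, $\lambda\le\sqrt{5/2}-1<0.59$. We take $\lambda=\frac12$ there, so the weight is $\max(0,2-\frac{c(v)}2)$. Then 3-colored vertices keep the weight $\frac12$ and must be controlled too. The case $m=3$ therefore needs a finer clique inequality, but by (2) it can afford plain Cauchy–Schwarz. The case $m\ge4$ has an easy clique inequality, but needs the integrality argument.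

## 6. The clique inequality for $m\ge4$

In this section and the next, $m\ge4$, $w(v)=\max(0,3-c(v))\in\{0,1,2,3\}$ and $f=w^2$. So $f=9,4,1$ for $c=0,1,2$, and $f=0$ for $c\ge3$.

**Lemma 4.** If $m\ge4$, every clique $K$ of $G$ satisfies $\sum_{v\in K}f(v)\le r$.

**Proof.** If $K$ contains an isolated vertex of $G$, then $|K|=1$ and the sum is $9\le17\le r$. Otherwise let $A$ and $B$ be the sets of 1-colored and 2-colored vertices of $K$, and $a=|A|$, $b=|B|$. We must show $4a+b\le r$.

**Step 1: no 1-colored vertex.** If $a=0$, apply Lemma 3 to the clique $B$, with $P(v)$ the set of colors at $v$ in $G$. It gives $b\le r$.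

**Step 2: the structure when $a\ge1$.** Any two vertices of $A$ are adjacent, so all of them have the same single color, say red, and every edge of $K$ meeting $A$ is red. Hence $A$ is a red clique and $a\le m-1$. A red $K_{m-a}$ in $B$ would form a red $K_m$ together with $A$; so $B$ contains no red $K_{m-a}$ (for $a=m-1$ this means $B=\emptyset$). Each $v\in B$ is joined to $A$ in red, so it sees red and exactly one other color. Recolor all non-red edges inside $B$ blue. If two vertices of $B$ are joined by a blue edge, its original color is the second color of both. So all vertices of a blue clique with at least two vertices have the same second color, and the clique was monochromatic. Thus $B$ has no blue $K_m$.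

**Step 3: $m\ge5$.** Replace each vertex of $A$ by something bigger. Add to $B$ $a$ disjoint blue copies of $K_{m-1}$, with all edges between different parts (the copies and $B$) red. A red clique has at most $m-a-1$ vertices in $B$ and at most one in each copy, so at most $(m-a-1)+a=m-1$. A blue clique lies in one part and has at most $m-1$ vertices. So the coloring is good, and $b+a(m-1)\le r$. As $m-1\ge4$, we get $4a+b\le r$.

**Step 4: $m=4$.** The construction of Step 3 would give only $3a+b\le r$, so we count directly; now $r=17$ and $a\le3$. If $a=1$, then $B$ has no red $K_3$ and no blue $K_4$, so $b\le R(3,4)-1\le R(2,4)+R(3,3)-1=4+6-1=9$ and $4a+b\le13$. If $a=2$, then $B$ has no red edge, so it is a blue clique, $b\le3$ and $4a+b\le11$. If $a=3$, then $b=0$ and $4a+b=12$. $\square$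

## 7. The exact bound for $m\ge4$

**Step 1: the two conditions on the weights.** Lemmas 2 and 4 give
$$\sum_v\frac{w(v)^2}{d(v)}\le r,\qquad W:=\sum_v w(v)\ge\sum_v(3-c(v))\ge3n-2n=n.$$

**Step 2: a weighted form of $(d-q)(d-q-1)\ge0$.** For every vertex put
$$\varphi(v)=d(v)+q(q+1)\frac{w(v)^2}{d(v)}-(2q+1)w(v)=\frac{\big(d(v)-qw(v)\big)\big(d(v)-(q+1)w(v)\big)}{d(v)}.\tag{4}$$
The second expression is obtained by multiplying out. For $w=1$ this is the quantity of the warm-up. We claim that
$$\varphi(v)\ge1-w(v)\quad\text{for all }v.\tag{5}$$
The numerator in (4) is the product $x(x-w)$ of two integers that differ by $w=w(v)$, with $x=d(v)-qw$. If $w=0$, then $\varphi(v)=d(v)\ge1$. If $w=1$, then $x(x-1)\ge0$, so $\varphi(v)\ge0$. If $w=2$, then $x(x-2)=(x-1)^2-1\ge-1$, so $\varphi(v)\ge-1/d(v)\ge-1$. If $w=3$, then $x(x-3)\ge-2$ for integers $x$ (the minimum is at $x=1,2$), so $\varphi(v)\ge-2/d(v)\ge-2$. This proves (5).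

**Step 3: summation.** The weights $2$ and $3$ may make $\varphi$ negative, but the total loss is at most $W-n$, and the term $(2q+1)W$ covers it. Solving (4) for $d(v)$ and summing,
$$\sum_v d(v)=\sum_v\varphi(v)+(2q+1)W-q(q+1)\sum_v\frac{w(v)^2}{d(v)}$$
and therefore
$$\sum_v d(v)\ \ge\ (n-W)+(2q+1)W-rq(q+1)\ =\ n+2qW-rq(q+1)\ \ge\ (2q+1)n-rq(q+1).\tag{6}$$
The last step uses $W\ge n$. By (1), $e(G)\le t(n,r)$. This proves Theorem 1 for $m\ge4$. $\blacksquare$

The weight of Section 5 with $\lambda=\frac12$ could not be used in this argument. For $w=\frac12$, (5) would ask for $\varphi\ge\frac12$, but $q=2$, $d=1$ gives $\varphi=0$ in (4).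

## 8. The clique inequality for triangles

Now $m=3$ and $r=5$. Put $w(v)=\max(0,2-\frac{c(v)}2)$ and $f=w^2$. So $f=4,\frac94,1,\frac14,0$ for $c=0,1,2,3$ and $c\ge4$ respectively.

The way to bound the weight of a clique is to look at it from one vertex $v$: the vertices joined to $v$ in color $i$ all see color $i$, but no edge among them has color $i$, since that would complete a triangle. The next lemma deals with such sets.

**Lemma 5.** Let $S$ be a clique of $G$ without 1-colored vertices, and let $i$ be a color that is incident with every vertex of $S$ but appears on no edge inside $S$. Put $g(S)=\sum_{v\in S}f(v)$. Then $g(S)\le2$. If $S$ contains a vertex with $c\ge3$, then $g(S)\le\frac32$. If $S$ contains no 2-colored vertex, then it contains at most five 3-colored vertices.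

**Proof.** Every vertex of $S$ sees $i$ and is not 1-colored, so $c\ge2$ on $S$. Let $b'$ and $c'$ be the numbers of 2-colored and 3-colored vertices of $S$; then $g(S)=b'+\frac14c'$.

**Step 1: $b'\ge2$.** Let $u,u'$ be 2-colored. They are joined by a color $x\ne i$, so both have the color set $\{i,x\}$. A third vertex of $S$ would be joined to $u$ and to $u'$ by a color in $\{i,x\}$ other than $i$, hence by $x$, and would give an $x$-triangle. So $S=\{u,u'\}$ and $g(S)=2$; in this case no vertex has $c\ge3$.

**Step 2: $b'=1$.** Let $u$ be the 2-colored vertex, with colors $\{i,x\}$. Every other vertex of $S$ is joined to $u$ by $x$. So the others span no edge of color $x$, which would close an $x$-triangle, and no edge of color $i$. A 3-colored vertex among them sees $i$, $x$ and exactly one further color. If there were three of them, each edge between two of them would have the further color of both ends, so the three further colors would coincide and the three vertices would form a monochromatic triangle. Thus $c'\le2$ and $g(S)\le1+\frac24=\frac32$.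

**Step 3: $b'=0$.** If $c'=0$, then $g(S)=0$. Otherwise let $u$ be 3-colored, with colors $\{i,x,y\}$. Every other vertex of $S$ is joined to $u$ by $x$ or by $y$. The 3-colored vertices joined to $u$ by $x$ see $i$ and $x$ and span no edge of these colors; by the argument of Step 2 there are at most two of them. The same holds for $y$. So $c'\le1+2+2=5$ and $g(S)\le\frac54$. $\square$

For a vertex $v$ of a clique $K$, let $N_i(v)$ be the set of vertices of $K$ joined to $v$ by color $i$. As noted, $N_i(v)$ and $i$ satisfy the color condition of Lemma 5.

**Lemma 6.** Every clique $K$ of $G$ satisfies $f(K):=\sum_{v\in K}f(v)\le5$. More precisely: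

(i) if $K$ contains an isolated vertex, then $f(K)=4$;

(ii) if $K$ contains at least two 1-colored vertices, then $K$ consists of exactly two 1-colored vertices and $f(K)=\frac92$;

(iii) if $K$ contains exactly one 1-colored vertex, then $f(K)\le\frac{17}4$;

(iv) if $K$ contains no vertex with $c\le1$ but contains a vertex with $c\ge3$, then $f(K)\le\frac92$;

(v) if all vertices of $K$ are 2-colored, then $f(K)=|K|\le5$.

**Proof.** In case (i), $|K|=1$ and $f(K)=4$. In case (ii), two 1-colored vertices of $K$ are adjacent, so they have the same color; a third vertex of $K$ would be joined to both in this color, and a monochromatic triangle would arise. So $K$ is this pair and $f(K)=2\cdot\frac94$. In case (iii), let $v$ be the 1-colored vertex and $i$ its color. Then $K\setminus\{v\}=N_i(v)$ contains no 1-colored vertex, and Lemma 5 gives $f(K)\le\frac94+2=\frac{17}4$.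

In cases (iv) and (v) no vertex has $c\le1$, so Lemma 5 applies to all sets $N_i(v)$. Suppose that $K$ has a 2-colored vertex $v$, with colors $i,j$. Then $K$ is the disjoint union of $\{v\}$, $N_i(v)$ and $N_j(v)$, so $f(K)=1+g(N_i(v))+g(N_j(v))\le1+2+2=5$. In case (v) this is the claim. In case (iv), a vertex with $c\ge3$ lies in $N_i(v)$ or $N_j(v)$, so $f(K)\le1+2+\frac32=\frac92$. Suppose finally that $K$ has no 2-colored vertex. If it has no 3-colored vertex, $f(K)=0$. Otherwise take a 3-colored vertex $v$. The other vertices of $K$ lie in three sets $N_i(v)$, each with at most five 3-colored vertices by Lemma 5. So $K$ has at most $16$ of them, and $f(K)\le\frac{16}4=4$. $\square$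

In the eight-vertex graph of Section 1, the $K_6$ has $f(K)=4\cdot1+2\cdot\frac14=\frac92$, so (iv) can be attained. The clique $\{p,0,0',2\}$ has $f=\frac94+\frac14+\frac14+1=\frac{15}4$.

## 9. The exact bound for triangles

Lemmas 2 and 6 give $\sum_v w(v)^2/d(v)=E[f(K)]\le5$. Moreover
$$W=\sum_v w(v)\ge\sum_v\Big(2-\frac{c(v)}2\Big)\ge2n-n=n.$$
By Cauchy–Schwarz, as in Section 5,
$$n^2\le W^2\le\Big(\sum_v\frac{w(v)^2}{d(v)}\Big)\Big(\sum_v d(v)\Big)\le5\sum_v d(v).$$
So $2e(G)=n^2-\sum_v d(v)\le n^2-\frac{n^2}5$, that is, $e(G)\le\lfloor\frac25n^2\rfloor$. By (2) with $r=5$, $\frac25n^2-t(n,5)=\frac{s(5-s)}{10}\le\frac6{10}<1$. Since $t(n,5)$ is an integer, $\lfloor\frac25n^2\rfloor=t(n,5)$ and $e(G)\le t(n,5)$. This proves Theorem 1 for $m=3$, and together with Section 7 for all $m\ge3$ and $n\ge1$. $\blacksquare$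

For $n=8$ this reads $\lfloor25.6\rfloor=25$, the number of edges of the 5-partite graph in Section 1.

## 10. The extremal colorings

The proof is tight enough to find all extremal colored graphs. If $n<r$, the extremal graph is simply $K_n$, as $t(n,r)=\binom n2$.

**Theorem 7.** Let $m\ge3$ and $n\ge r=R(K_m,2)-1$. Let $G$ be a $2$-mean colored graph on $n$ vertices without monochromatic $K_m$ and with $e(G)=t(n,r)$. Then $G\cong T(n,r)$, exactly two colors are used, and every vertex is incident with both. Hence the extremal $2$-mean colored graphs are exactly the $2$-colorings of $T(n,r)$ without monochromatic $K_m$.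

**Proof.** Since $n\ge r$, we have $q\ge1$.

**Step 1: for $m\ge4$, every vertex is 2-colored.** By (1), equality holds throughout (6). Since $q\ge1$, the last inequality in (6) gives $W=n$; the first gives $\varphi(v)=1-w(v)$ for every $v$, by (5). Suppose $w(v)=2$. Then the numerator $x(x-2)$ in (4), with $x=d(v)-2q$, equals $-d(v)$; it is also at least $-1$. So $d(v)=1$ and $x(x-2)=-1$, hence $x=1$ and $d(v)=2q+1\ge3$, a contradiction. Suppose $w(v)=3$. Then $x(x-3)$, with $x=d(v)-3q$, equals $-2d(v)$ and is at least $-2$. So $d(v)=1$ and $x\in\{1,2\}$, hence $d(v)\in\{3q+1,3q+2\}$, again a contradiction. So all $w(v)\le1$, and $W=n$ forces $w(v)=1$, i.e. $c(v)=2$, for all $v$.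

**Step 2: for $m=3$, every vertex is 2-colored.** We rerun the integrality argument with the half-integer weights of Section 8, and let the slack in Lemma 6 pay for the negative values of $\varphi$. Define $\varphi$ by (4) with these weights. Let $I$, $A$, $C$ be the sets of vertices with $c=0$, $c=1$, $c\ge3$.

The lower bounds on $\varphi$ are as follows. On $I$, $w=2$ and the numerator is a product of integers differing by $2$, so $\varphi\ge-\frac1d$. On $A$, $w=\frac32$ and
$$\varphi=\frac{(2d-3q)(2d-3q-3)}{4d}\ge-\frac{2}{4d}=-\frac1{2d},$$
because integers differing by $3$ have product at least $-2$. For $w=1$, $\varphi\ge0$ as in the warm-up. For $w=\frac12$,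
$$\varphi=\frac{(2d-q)(2d-q-1)}{4d}\ge0,$$
a product of consecutive integers in the numerator. For $w=0$, $\varphi=d>0$.

Next, every clique $K$ satisfies
$$5-f(K)\ \ge\ |K\cap I|+\tfrac14|K\cap A|+\tfrac14\mathbf 1[K\cap C\ne\emptyset].\tag{7}$$
We go through the cases of Lemma 6. In (i) the left side is $1$ and the right side is $1$. In (ii) both sides are $\frac12$. In (iii) the left side is at least $\frac34$ and the right side at most $\frac14+\frac14$. In (iv) the left side is at least $\frac12$ and the right side is $\frac14$. In (v) the left side is at least $0$ and the right side is $0$.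

Take expectations in (7) for the random clique $K$ of Lemma 2:
$$E[5-f(K)]\ \ge\ \sum_{v\in I}\frac1{d(v)}+\frac14\sum_{v\in A}\frac1{d(v)}+\frac14P(K\cap C\ne\emptyset).$$
Solve (4) for $d(v)$, sum, and write $\sum_v w(v)^2/d(v)=E[f(K)]=5-E[5-f(K)]$:
$$\sum_v d(v)=\sum_v\varphi(v)+(2q+1)W-5q(q+1)+q(q+1)E[5-f(K)].$$
Here $q(q+1)\ge2$, since $q\ge1$, and $\sum_v\varphi(v)\ge-\sum_{v\in I}\frac1{d(v)}-\frac12\sum_{v\in A}\frac1{d(v)}$. The terms over $A$ cancel, and one copy of the sum over $I$ survives:
$$\sum_v d(v)\ \ge\ (2q+1)W-5q(q+1)+\sum_{v\in I}\frac1{d(v)}+\frac12P(K\cap C\ne\emptyset).$$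
By (1) the left side equals $(2q+1)n-5q(q+1)$, and $W\ge n$. So $W=n$, $I=\emptyset$ and $P(K\cap C\ne\emptyset)=0$. Each vertex lies in $K$ with positive probability, so $C=\emptyset$. Now only $c=1$ and $c=2$ occur, so $W=n+\frac12|A|$, and $W=n$ gives $A=\emptyset$.

**Step 3: $G\cong T(n,r)$.** Every vertex is 2-colored. Lemma 3, with $P(v)$ the set of colors at $v$, shows that $G$ has no $K_{r+1}$. Since $e(G)=t(n,r)$, the uniqueness part of Turán's theorem gives $G\cong T(n,r)$.

**Step 4: only two colors occur.** Since $n\ge r$, all $r$ classes of $T(n,r)$ are non-empty. Choosing one vertex from each class gives a clique with $r$ vertices, to which Lemma 3 applies. Its second part shows that $P$ is constant on this clique. Any two vertices in different classes lie in a common clique of this kind, so $P$ agrees on them. Two vertices in the same class both agree with a vertex of another class, since $r\ge2$. So $P$ is constant on $V(G)$: exactly two colors are used, and every vertex is incident with both.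

**Step 5: the converse.** A $2$-coloring of $T(n,r)$ without monochromatic $K_m$ is $2$-mean and has $t(n,r)$ edges, which is the maximum by Theorem 1. $\square$

## 11. The threshold $\rho=2$, and graphs with $\omega=\chi$

**Theorem 8.** Let $m\ge3$ and $r=R(K_m,2)-1$.

(1) If $2\le\rho<2+\frac1n$, then $RT(n,K_m,\rho\text{-mean})=t(n,r)$.

(2) If $n\ge r+1$ and $\rho\ge2+\frac2n$, then $RT(n,K_m,\rho\text{-mean})>t(n,r)$.

(3) For fixed $\rho>2$ there is $\varepsilon=\varepsilon(\rho,m)>0$ with $RT(n,K_m,\rho\text{-mean})\ge t(n,r)+\varepsilon n^2$ for all large $n$.

**Proof.** **Part (1).** In a $\rho$-mean coloring, $\sum_v c(v)\le\rho n<2n+1$, and the sum is an integer, so it is at most $2n$. Thus the coloring is $2$-mean and Theorem 1 gives the upper bound. The lower bound holds because a $2$-mean coloring is $\rho$-mean.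

**Part (2).** Start from a $2$-coloring of $T(n,r)$ without monochromatic $K_m$, as in Section 2. As $n\ge r+1$, some class has at least two vertices. Add one edge of a third color inside it. Two vertices gain a color, so $\sum_v c(v)\le2n+2$ and the mean is at most $2+\frac2n\le\rho$. The third color has a single edge and $m\ge3$, so there is still no monochromatic $K_m$. The number of edges is $t(n,r)+1$.

**Part (3).** Let $\delta=\min(\rho-2,\frac1r)>0$ and $\ell=\lfloor\delta n\rfloor$. A largest class of $T(n,r)$ has $\lceil n/r\rceil\ge\delta n\ge\ell$ vertices. In the same colored $T(n,r)$, choose $\ell$ vertices of that class and add on them a complete bipartite graph of a third color with parts as equal as possible. At most $\delta n$ vertices gain a color, so the mean is at most $2+\delta\le\rho$. The third color is bipartite, so it contains no triangle and no $K_m$. The gain is $\lfloor\ell^2/4\rfloor\ge\frac{\ell^2-1}4$ edges. For $n\ge4/\delta$ we have $\ell\ge\delta n-1\ge3$, so the gain is at least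
$$\frac{(\delta n-1)^2-1}4=\frac{\delta^2n^2-2\delta n}4\ge\frac{\delta^2n^2}8 ,$$
where the last inequality is $\delta n\ge4$. Take $\varepsilon=\delta^2/8$. $\square$

For $m=3$ and $n=6$, the construction in (2) is the $K_6$ of Section 1, with color count $14=2\cdot6+2$.

One consequence uses a result from outside. Yuster (*Mean Ramsey–Turán numbers*, J. Graph Theory 53 (2006)) proved that $RT(n,H,\rho\text{-mean})\le RT(n,K_{\chi(H)},\rho\text{-mean})+o(n^2)$. This is used only for the following statement.

**Corollary 9.** For every graph $H$ with $\omega(H)=\chi(H)=m\ge3$,
$$RT(n,H,2\text{-mean})=\Big(1-\frac1{R(K_m,2)-1}\Big)\frac{n^2}2+o(n^2).$$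

**Proof.** For the upper bound, the quoted inequality with $\rho=2$ and Theorem 1 give $RT(n,H,2\text{-mean})\le t(n,r)+o(n^2)$. For the lower bound, $K_m\subseteq H$, so a colored graph without monochromatic $K_m$ has no monochromatic $H$, and $RT(n,H,2\text{-mean})\ge RT(n,K_m,2\text{-mean})=t(n,r)$. By (2), $t(n,r)=(1-\frac1r)\frac{n^2}2-\frac{s(r-s)}{2r}$, and the last term is bounded for fixed $m$. $\square$
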